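# One-sided inverses in weighted convolution algebras of free groups

## Weights, and three cases in which $ab=1$ forces $ba=1$

Put a submultiplicative weight on a discrete group and form the weighted $\ell^1$ convolution algebra. If $ab=1$ there, must $ba=1$? The answer that one would first guess is yes, always. Let us fix the terms and test that guess.

**Definition (weight).** Let $\Gamma$ be a discrete group. A weight on $\Gamma$ is a function $\omega:\Gamma\to(0,\infty)$ with $\omega(xy)\le\omega(x)\omega(y)$ for all $x,y$. We call $(\Gamma,\omega)$ a weighted group and put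
$$\ell^1(\Gamma,\omega)=\Big\{a:\Gamma\to\mathbb C:\ \|a\|=\sum_{x}|a(x)|\,\omega(x)<\infty\Big\},\qquad (ab)(x)=\sum_{y}a(y)b(y^{-1}x).$$

On $\mathbb Z$, both $\omega(n)=1+|n|$ and $\omega(n)=2^{-n}$ are weights. The second shows that a weight may be very small in places. Submultiplicativity of $\omega$ gives $\|ab\|\le\|a\|\|b\|$, so $\ell^1(\Gamma,\omega)$ is a Banach algebra. Its identity is $\delta_e$, written $1$; the norm of $1$ is $\omega(e)$, which may exceed $1$. We write $g$ for the point mass $\delta_g$. From $\omega(e)\le\omega(e)^2$ and $\omega(e)\le\omega(g)\omega(g^{-1})$ we get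
$$\omega(e)\ge1,\qquad \omega(g)\,\omega(g^{-1})\ge1\quad(g\in\Gamma). \tag{1}$$

**Definition (direct finiteness).** A unital ring is directly finite if $ab=1$ implies $ba=1$. The weighted group $(\Gamma,\omega)$ is directly finite if the algebra $\ell^1(\Gamma,\omega)$ is.

Matrix algebras are directly finite. The bounded operators on $\ell^2(\mathbb N)$ are not: the unilateral shift $T$ satisfies $T^*T=1$ and $TT^*\ne1$. The problem, from Yemon Choi, "Injective convolution operators on $\ell^\infty(\Gamma)$ are surjective", arXiv:math/0606367 (2006), asks whether every weighted group is directly finite.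

If $\Gamma$ is finite, the algebra is finite-dimensional, and $ab=1$ makes left multiplication by $a$ surjective, hence bijective; then $a(ba-1)=0$ gives $ba=1$. If $\Gamma$ is abelian, the algebra is commutative. Here are three more substantial cases.

**Case (a): $\omega\equiv1$.** Every $\ell^1(\Gamma)$ is directly finite. It acts faithfully by left convolution on $\ell^2(\Gamma)$; let $A$ be the norm closure of its image, a $C^*$-algebra. On $A$ there is the trace $\tau(T)=\langle T\delta_e,\delta_e\rangle$, which on $\ell^1(\Gamma)$ is $f\mapsto f(e)$. Let $ab=1$. Then $q=1-ba$ is an idempotent, and $\tau(q)=1-\tau(ba)=1-\tau(ab)=0$. By a textbook fact, there is in $A$ a self-adjoint idempotent $p$ with $pq=q$ and $qp=p$. So $\tau(q)=\tau(pq)=\tau(qp)=\tau(p)=\|p\delta_e\|^2$. Thus $p\delta_e=0$. Since $p$ commutes with right translations, $p\delta_g=0$ for all $g$. Hence $p=0$ and $q=pq=0$.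

**Case (b): $\inf\omega>0$.** Here $\ell^1(\Gamma,\omega)$ is a unital subalgebra of $\ell^1(\Gamma)$, and direct finiteness passes to unital subalgebras. This includes every symmetric weight, because $\omega(g)=\omega(g^{-1})$ and (1) give $\omega(g)\ge1$.

**Definition (character).** A character on $\Gamma$ is a function $\varphi:\Gamma\to[0,\infty)$ with $\varphi(xy)=\varphi(x)\varphi(y)$. The zero function is allowed; a non-zero character takes values in $(0,\infty)$. We say that $\omega$ dominates $\varphi$ if $\varphi\le\omega$ pointwise.

Suppose $\omega$ dominates a non-zero character $\varphi$. Then $\omega/\varphi$ is a weight, it is $\ge1$, and $f\mapsto f\varphi$ is an isometric algebra isomorphism $\ell^1(\Gamma,\omega)\to\ell^1(\Gamma,\omega/\varphi)$. It is multiplicative because $\varphi(x)=\varphi(y)\varphi(y^{-1}x)$. So by case (b),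
$$\text{if }\omega\text{ dominates a non-zero character, then }(\Gamma,\omega)\text{ is directly finite.} \tag{2}$$
For $\omega(n)=2^{-n}$ on $\mathbb Z$, one divides by $\omega$ itself.

**Case (c): $\Gamma$ amenable.** Then every weight dominates a non-zero character, so (2) applies. Put $p=\log\omega$, a subadditive function. For fixed $x$ we have $-p(x^{-1})\le p(xy)-p(y)\le p(x)$ for all $y$. So a left-invariant mean $M$ can be applied to this bounded function of $y$; put $\psi(x)=M_y\big(p(xy)-p(y)\big)$. Then $\psi\le p$, and
$$\psi(xz)=M_y\big(p(xzy)-p(zy)\big)+M_y\big(p(zy)-p(y)\big)=\psi(x)+\psi(z),$$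
by invariance under $y\mapsto zy$ in the first term. So $\varphi=e^\psi$ is a non-zero character dominated by $\omega$.

So far the guess holds. There are, however, weights that dominate only the zero character (we shall meet one), and for them none of these arguments applies. In case (a) the trace alone gave only $\tau(q)=0$; the positivity $\tau(p)=\|p\delta_e\|^2$ did the rest. The functional $f\mapsto f(e)$ is still a trace on $\ell^1(\Gamma,\omega)$, but the algebra need not act on $\ell^2(\Gamma)$, so this positivity argument is lost.

In fact the guess is wrong. Write $F_n$ for the free group of rank $n$.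

**Theorem 1.** (i) There is a weight $\omega$ on $F_3$, free on $x_0,x_1,x_2$, such that $a=x_0+x_1+x_2$ satisfies $ab=1$ and $ba\ne1$ for some $b\in\ell^1(F_3,\omega)$. Hence $(F_3,\omega)$ is not directly finite.

(ii) There is a weight $\omega$ on $F_2=\langle u,v\rangle$ for which $1+u+v$ is right invertible but not left invertible in $\ell^1(F_2,\omega)$.

Before building such a weight, let us see what it cannot look like.

## The commutator subgroup and characters below a weight

**Proposition 2.** Let $\omega$ be a weight on $\Gamma$.

(1) $\omega$ dominates a non-zero character if and only if $\omega\ge1$ on $[\Gamma,\Gamma]$. Hence if $(\Gamma,\omega)$ is not directly finite, then $\omega(g)<1$ for some $g\in[\Gamma,\Gamma]$.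

(2) If $\omega(g)<1$, then no $g^m$ is conjugate to $g^{-n}$ with $m,n\ge1$. Hence if every $g\in[\Gamma,\Gamma]$ has some $g^m$ conjugate to some $g^{-n}$ ($m,n\ge1$), then $(\Gamma,\omega)$ is directly finite for every weight $\omega$.

(3) Containing $F_2$ does not suffice for the existence of a weight that is not directly finite. Indeed, every torsion-free group embeds in a group $\Gamma$ such that $(\Gamma,\omega)$ is directly finite for every weight $\omega$.

**Proof of (1).** A non-zero character maps into an abelian group, so it equals $1$ on $[\Gamma,\Gamma]$; if $\omega$ dominates it, then $\omega\ge1$ there. Conversely, let $\omega\ge1$ on $[\Gamma,\Gamma]$. We push $\omega$ down to $\Gamma^{ab}=\Gamma/[\Gamma,\Gamma]$: for a coset $X$ put $\bar\omega(X)=\inf_{g\in X}\omega(g)$. If $g\in X$ and $h\in Y$, then $gh\in XY$, so $\bar\omega(XY)\le\omega(g)\omega(h)$, and taking infima shows that $\bar\omega$ is submultiplicative. It must also be positive, and this is where the hypothesis enters. Fix $h\in X^{-1}$. For $g\in X$ we have $gh\in[\Gamma,\Gamma]$, so $1\le\omega(gh)\le\omega(g)\omega(h)$,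 and therefore $\bar\omega(X)\ge\omega(h)^{-1}>0$. So $\bar\omega$ is a weight on the abelian, hence amenable, group $\Gamma^{ab}$. By case (c) it dominates a non-zero character, whose pull-back to $\Gamma$ is dominated by $\omega$. The second sentence of (1) now follows from (2) of the previous section.

**Proof of (2).** Suppose $\omega(g)<1$ and $hg^mh^{-1}=g^{-n}$ with $m,n\ge1$. Then $g^{-nk}=hg^{mk}h^{-1}$ for all $k\ge1$, and (1) of the previous section gives
$$1\le\omega(g^{nk})\,\omega(g^{-nk})\le\omega(g)^{nk}\,\omega(h)\,\omega(g)^{mk}\,\omega(h^{-1})\longrightarrow0\quad(k\to\infty),$$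
a contradiction. Under the hypothesis of the second sentence, therefore, $\omega\ge1$ on $[\Gamma,\Gamma]$. By part (1) of the proposition, $\omega$ dominates a non-zero character, and direct finiteness follows as before.

**Proof of (3).** By a theorem of Higman–Neumann–Neumann (*J. London Math. Soc.* 24 (1949)), every torsion-free group embeds in a group in which all non-identity elements are conjugate. There every $g$ is conjugate to $g^{-1}$, so part (2) applies with $m=n=1$. For the first sentence of (3), embed the torsion-free group $F_2$. $\qquad\blacksquare$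

So $-\log\omega$ has to be positive somewhere on the commutator subgroup, where every homomorphism to $\mathbb R$ vanishes.

## Neumann series, sums of two elements, and the rule $r=s+1$

Which $a$ should we try? A single group element is invertible. A sum of two, $a=g+h=(1+t)h$ with $t=gh^{-1}$, cannot work for any weight. Suppose $(1+t)b=1$ in $\ell^1(\Gamma,\omega)$, and let $b'$ be the restriction of $b$ to $H=\langle t\rangle$, extended by zero. For $x\in H$, the value $((1+t)b)(x)=b(x)+b(t^{-1}x)$ involves only values of $b$ on $H$, so $(1+t)b'=1$. But $\ell^1(H,\omega|_H)$ is commutative, so $b'(1+t)=1$, and $1+t$ is invertible.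

So take three summands, and let them be free generators: $a=x_0+x_1+x_2$ in $F_3$. We construct $b$ greedily. Start with $x_0^{-1}$:
$$a\,x_0^{-1}=1+x_1x_0^{-1}+x_2x_0^{-1}.$$
There are two errors, each of the form $x_sw$. To cancel such an error we subtract from $b$ a term $x_r^{-1}x_sw$, because $a\cdot x_r^{-1}x_sw$ contains $x_r\cdot x_r^{-1}x_sw=x_sw$. The choice $r=s$ only undoes the earlier step, so $r\neq s$. Every correction creates two new errors, so there are $2^k$ terms at stage $k$. We need a rule for $r$, and a weight that makes the series converge.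

The first rule to try is to take $r=0$ always. The errors then always have $s\in\{1,2\}$. With $u=x_1x_0^{-1}$ and $v=x_2x_0^{-1}$, the series is
$$b=x_0^{-1}\sum_{k\ge0}(-1)^k(u+v)^k .$$
This is the Neumann series for $ax_0^{-1}=1+u+v$. It converges for suitable weights: if $h:F_3\to\mathbb Z$ is the homomorphism with $h(x_0)=0$ and $h(x_1)=h(x_2)=1$, take $\omega=e^{-ch}$ with $c>\log2$, so that $\|(u+v)^k\|=2^ke^{-ck}$. But the sum of the series commutes with $u+v$, so whenever the series converges absolutely it gives a two-sided inverse. The series is fine; this rule is not.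

So let the rule move around: take $r=s+1$, with indices modulo $3$. By hand, the errors $x_1x_0^{-1}$ and $x_2x_0^{-1}$ are cancelled by the two corrections
$$x_2^{-1}x_1x_0^{-1},\qquad x_0^{-1}x_2x_0^{-1}.$$
The new errors are the four words $x_0x_2^{-1}x_1x_0^{-1}$, $x_1x_2^{-1}x_1x_0^{-1}$, $x_1x_0^{-1}x_2x_0^{-1}$, $x_2x_0^{-1}x_2x_0^{-1}$. Continuing, the terms at stage $k$ are the words
$$w=x_{r_k}^{-1}x_{s_k}\,x_{r_{k-1}}^{-1}x_{s_{k-1}}\cdots x_{r_1}^{-1}x_{s_1}\,x_{r_0}^{-1},\qquad r_0=0,\quad r_i=s_i+1,\quad s_i\neq r_{i-1}. \tag{3}$$

Now look for the weight. Multiplicative weights $\omega=e^{-ch}$, with $h:F_3\to\mathbb R$ a homomorphism, stop working here, and the reason is exact. We would want $h$ to gain on every block $x_{s+1}^{-1}x_s$. But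
$$\sum_{s\in\mathbb Z/3}\big(h(x_s)-h(x_{s+1})\big)=0 .$$
Concretely, $s_1,s_2,s_3,\ldots=2,1,0,2,1,0,\ldots$ is admissible in (3), since $r_1,r_2,r_3,\ldots=0,2,1,0,2,1,\ldots$. For $k=3n$ it gives a word with $h(w)=-h(x_0)$, so its weight $e^{ch(x_0)}$ does not depend on $n$, and the series of norms diverges. The same words rule out any $\omega$ that dominates a non-zero character $\varphi$, because $\omega(w)\ge\varphi(w)=\varphi(x_0)^{-1}$.

What we want is a function that rewards each block $x_{s+1}^{-1}x_s$ as a pattern in a word, and that is a homomorphism up to a bounded error. Such functions exist on free groups.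

## Pattern counting on free groups

**Definition (quasimorphism).** A quasimorphism on $\Gamma$ is a function $\rho:\Gamma\to\mathbb R$ for which there is a constant $D$, a defect of $\rho$, with $|\rho(gh)-\rho(g)-\rho(h)|\le D$ for all $g,h$. It is antisymmetric if $\rho(g^{-1})=-\rho(g)$ for all $g$.

Homomorphisms are quasimorphisms with $D=0$, and bounded functions are quasimorphisms too. An example that is neither appears just below.

**Lemma 3.** If $\rho$ is a quasimorphism with defect $D$ and $c>0$, then $\omega(g)=e^{c(D-\rho(g))}$ is a weight.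

**Proof.** Since $\rho(gh)\ge\rho(g)+\rho(h)-D$, we get $\omega(gh)\le e^{c(2D-\rho(g)-\rho(h))}=\omega(g)\omega(h)$. $\qquad\blacksquare$

In a free group, we say that $g_1g_2$ is a product without cancellation if the reduced word of $g_1g_2$ is the reduced word of $g_1$ followed by that of $g_2$.

**Lemma 4.** Let $F$ be a free group on a fixed basis and let $\rho:F\to\mathbb R$ be antisymmetric, with $|\rho(g_1g_2)-\rho(g_1)-\rho(g_2)|\le1$ whenever $g_1g_2$ is a product without cancellation. Then $\rho$ is a quasimorphism with defect $3$.

**Proof.** The hypothesis speaks only of products without cancellation, so we isolate what cancels in $gh$. Let $p$ be the longest final segment of $g$ whose inverse is an initial segment of $h$. Then $g=g_1p$, $h=p^{-1}h_1$ and $gh=g_1h_1$, all without cancellation. Using $\rho(p^{-1})=-\rho(p)$, there are $\varepsilon_1,\varepsilon_2,\varepsilon_3\in[-1,1]$ with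
$$\rho(g)=\rho(g_1)+\rho(p)+\varepsilon_1,\qquad \rho(h)=-\rho(p)+\rho(h_1)+\varepsilon_2,\qquad \rho(gh)=\rho(g_1)+\rho(h_1)+\varepsilon_3 .$$
The contributions of $p$ cancel, and $|\rho(gh)-\rho(g)-\rho(h)|=|\varepsilon_3-\varepsilon_1-\varepsilon_2|\le3$. $\qquad\blacksquare$

Antisymmetry is what disposes of $p$, which may be arbitrarily long. So each pattern with value $+1$ forces the inverse pattern to have value $-1$, and no pattern may be the inverse of a rewarded one. The inverse of $x_{i+1}^{-1}x_i$ is $x_i^{-1}x_{i+1}$. With indices modulo $2$ this would again be a rewarded block; modulo $3$ it is not.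

## Proof of Theorem 1

**Step 1: the quasimorphism.** This step produces a quasimorphism that counts the blocks of (3). For letters $l,m\in\{x_0^{\pm1},x_1^{\pm1},x_2^{\pm1}\}$ put
$$f(x_{i+1}^{-1},x_i)=1,\qquad f(x_i^{-1},x_{i+1})=-1\quad(i\in\mathbb Z/3),\qquad f(l,m)=0\ \text{ otherwise.}$$
This is well defined: if $(x_{i+1}^{-1},x_i)=(x_j^{-1},x_{j+1})$, then $j=i+1$ and $j+1=i$, so $2\equiv0\pmod 3$, which is false. Moreover $f(m^{-1},l^{-1})=-f(l,m)$, because $(l,m)\mapsto(m^{-1},l^{-1})$ interchanges the pairs $(x_{i+1}^{-1},x_i)$ and $(x_i^{-1},x_{i+1})$. For a reduced word $g=l_1\cdots l_n$ let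
$$\rho(g)=\sum_{t=1}^{n-1}f(l_t,l_{t+1}).$$
The reduced word of $g^{-1}$ is $l_n^{-1}\cdots l_1^{-1}$, with adjacent pairs $(l_{t+1}^{-1},l_t^{-1})$, so $\rho(g^{-1})=-\rho(g)$. If $g_1g_2$ is a product without cancellation, then $\rho(g_1g_2)-\rho(g_1)-\rho(g_2)$ is the value of $f$ on the one pair at the junction (or $0$ if a factor is trivial), so it lies in $\{-1,0,1\}$. By Lemma 4, $\rho$ is a quasimorphism with defect $3$.

The constant $3$ is attained. For $g=x_1^{-1}x_0$ and $h=x_0^{-1}x_2$ we have $\rho(g)=\rho(h)=1$, while $gh=x_1^{-1}x_2$ has $\rho(gh)=-1$.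

**Step 2: the weight.** This step makes the words (3) light enough to beat their number $2^k$. Fix $c>\log2$ and put $\omega(g)=e^{c(3-\rho(g))}$, a weight by Lemma 3.

As a check against Proposition 2(1), let $z=x_1^{-1}x_0\,x_2^{-1}x_1\,x_0^{-1}x_2$. Each generator has exponent sum $0$ in $z$, so $z\in[F_3,F_3]$. The word $z^2$ is reduced as written and contains six blocks of value $1$; its other pairs, of the form $(x_i,x_j^{-1})$, have value $0$. So $\rho(z^2)=6$ and $\omega(z^2)=e^{-3c}<1$, and $\omega$ dominates only the zero character.

**Step 3: the element $b$.** This step checks that the series converges. For $k\ge0$ let $W_k$ be the set of words (3). They are reduced, since $r_i\ne s_i$ and $s_i\ne r_{i-1}$, so different words are different group elements. There are two choices for each $s_i$, and then $r_i$ is determined, so $|W_k|=2^k$. The adjacent pairs in $w\in W_k$ are $(x_{r_i}^{-1},x_{s_i})=(x_{s_i+1}^{-1},x_{s_i})$, with $f=1$, and $(x_{s_i},x_{r_{i-1}}^{-1})$, with $f=0$, for $i=1,\dots,k$. So $\rho(w)=k$. Put $B_k=\sum_{w\in W_k}w$. Then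
$$\|B_k\|=2^ke^{3c-ck},\qquad \sum_k\|B_k\|<\infty,$$
because $2e^{-c}<1$. Define $b=\sum_{k\ge0}(-1)^kB_k\in\ell^1(F_3,\omega)$. Words in $W_k$ have length $2k+1$, so the $W_k$ are disjoint: $b$ equals $(-1)^k$ on $W_k$, and $0$ off $\bigcup_kW_k$.

**Step 4: $ab=1$.** This step turns the cancellation of errors into a telescoping sum. Let $V_0=\{e\}$. For $k\ge1$ let $V_k$ be the set of words $x_{s_k}x_{r_{k-1}}^{-1}x_{s_{k-1}}\cdots x_{s_1}x_{r_0}^{-1}$ with the constraints of (3). Put $E_k=\sum_{v\in V_k}v$. Take $w\in W_k$ and form $x_sw$.

- If $s=r_k$, the first letter of $w$ is cancelled. The map $w\mapsto x_{r_k}w$ is a bijection $W_k\to V_k$: for $k=0$ it sends $x_0^{-1}$ to $e$, and for $k\ge1$ the deleted letter is recovered from $r_k=s_k+1$.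
- If $s\ne r_k$, then $x_sw$ lies in $V_{k+1}$ with $s_{k+1}=s$, and $(s,w)\mapsto x_sw$ is a bijection from the pairs with $w\in W_k$, $s\neq r_k$ onto $V_{k+1}$.

Hence $aB_k=E_k+E_{k+1}$, and
$$a\sum_{k=0}^K(-1)^kB_k=\sum_{k=0}^K(-1)^k(E_k+E_{k+1})=1+(-1)^KE_{K+1}.$$
Each element of $V_{K+1}$ is $x_sw$ with $w\in W_K$ and $s$ one of two values, so $\|E_{K+1}\|\le2\max_s\omega(x_s)\,\|B_K\|\to0$. Multiplication is continuous, so $ab=1$.

**Step 5: $ba\ne1$.** This step finds one coefficient that is wrong. Let $g=x_0^{-1}x_1\ne e$. Then $(ba)(g)=\sum_sb(gx_s^{-1})$.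

- For $s=1$ the term is $b(x_0^{-1})=1$.
- For $s=0$ the element is the reduced word $x_0^{-1}x_1x_0^{-1}$, of length $3$, so only $W_1$ matters. The only element of $W_1$ with $s_1=1$ is $x_2^{-1}x_1x_0^{-1}$. The term is $0$.
- For $s=2$ the element is the reduced word $x_0^{-1}x_1x_2^{-1}$. It does not end in $x_0^{-1}$, as all words (3) do. The term is $0$.

So $(ba)(g)=1$, whereas $1(g)=0$. This proves (i).

**Step 6: passage to $F_2$.** This step moves the example into a free subgroup of rank two. Let $u=x_1x_0^{-1}$ and $v=x_2x_0^{-1}$. Since $x_1=ux_0$ and $x_2=vx_0$, the triple $x_0,u,v$ generates $F_3$; it is obtained from the basis $x_0,x_1,x_2$ by Nielsen transformations, so it is a basis. So $u,v$ freely generate a subgroup $\Lambda\cong F_2$, which contains every $x_ix_j^{-1}=(x_ix_0^{-1})(x_jx_0^{-1})^{-1}$. For $w\in W_k$,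
$$x_0w=(x_0x_{r_k}^{-1})(x_{s_k}x_{r_{k-1}}^{-1})\cdots(x_{s_1}x_{r_0}^{-1})\in\Lambda .$$
So $x_0b$ is supported on $\Lambda$; it has finite norm, at most $\omega(x_0)\|b\|$, and lies in $\ell^1(\Lambda,\omega|_\Lambda)$. Now $1+u+v=ax_0^{-1}$, and
$$(1+u+v)(x_0b)=ab=1,\qquad (x_0b)(1+u+v)=x_0(ba)x_0^{-1}\ne1 .$$
If some $d$ satisfied $d(1+u+v)=1$, then $d=d(1+u+v)(x_0b)=x_0b$, contradicting the second relation. So $1+u+v$ is right invertible but not left invertible in $\ell^1(\Lambda,\omega|_\Lambda)$. $\qquad\blacksquare$

With $q=1-ba$ we have $q\neq0$ and $q(e)=1-(ba)(e)=1-(ab)(e)=0$: a non-zero idempotent of trace $0$, which the positivity in case (a) excludes when $\omega\equiv1$.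

## Systems $a_ib_j=\delta_{ij}1$ and idempotents of negative trace

The greedy scheme can serve several elements at once, and it needs only a weight that is small on a prescribed family of elements.

**Definition (properly infinite).** A unital algebra is properly infinite if it contains $a_1,a_2,b_1,b_2$ with $a_ib_j=\delta_{ij}1$. Equivalently, it contains two idempotents $e_1,e_2$ with $e_1e_2=e_2e_1=0$, each of the form $e_i=b_ia_i$ with $a_ib_i=1$.

To see the equivalence, note that the relations give $e_1e_2=b_1(a_1b_2)a_2=0$, and likewise $e_2e_1=0$. Conversely, $a_1b_2=(a_1b_1)a_1b_2(a_2b_2)=a_1e_1e_2b_2=0$, and likewise $a_2b_1=0$. For example, on $\ell^2(\mathbb N)$ take isometries $b_1,b_2$ onto the closed spans of the even and of the odd basis vectors, and $a_i=b_i^*$.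

**Definition (acylindrically hyperbolic).** An action of $\Gamma$ by isometries on a metric space $X$ is acylindrical if for every $\varepsilon>0$ there are $R,M$ such that, whenever $d(x,y)\ge R$, at most $M$ elements $g$ satisfy $d(x,gx)\le\varepsilon$ and $d(y,gy)\le\varepsilon$. A group is acylindrically hyperbolic if it has an acylindrical action on a Gromov hyperbolic geodesic space whose limit set has more than two points.

For example, $F_2$ acting on its Cayley tree qualifies: the number of $g$ moving a given point by at most $\varepsilon$ is bounded by the number of vertices in a ball of radius $\varepsilon+1$, and the limit set is infinite.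

**Theorem 5.** Let $\Gamma$ be one of the following:

(i) $F_2$;

(ii) any group with a surjection onto a non-abelian free group;

(iii) any acylindrically hyperbolic group.

For every $N\ge1$ there are a weight $\omega$ on $\Gamma$, elements $a_1,\dots,a_N\in\mathbb C[\Gamma]$, each a sum of three group elements, and $b_1,\dots,b_N\in\ell^1(\Gamma,\omega)$ with
$$a_ib_j=\delta_{ij}1\qquad(1\le i,j\le N).$$
For $N\ge2$, $\ell^1(\Gamma,\omega)$ is therefore properly infinite, in particular not directly finite. The idempotent $q=1-\sum_ib_ia_i$ satisfies $\tau(q)=1-N$ for the continuous trace $\tau(f)=f(e)$, so for $N\ge2$ it has negative trace.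

**Step 1: index data.** This step chooses the indices and the rule that replaces $r=s+1$. For $1\le i\le N$ let $S_i=\{4i,4i+1,4i+3\}\subset\mathbb Z$; these sets are disjoint. Let $S=\bigsqcup_iS_i$. Let $\sigma:S\to S$ act on each $S_i$, with $m=4i$, by the $3$-cycle
$$m+1\mapsto m,\qquad m+3\mapsto m+1,\qquad m\mapsto m+3 .$$
Then $\sigma(S_i)=S_i$, and
$$s-\sigma(s)\in\Delta:=\{1,2,-3\}\quad(s\in S),\qquad \Delta\cap(-\Delta)=\emptyset. \tag{4}$$
The three differences round a cycle sum to $0$, as they must; the disjointness in (4) will play the part of $2\not\equiv0\pmod 3$.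

For each $j$ and $k\ge0$ let $\mathcal W_{j,k}$ be the set of data
$$\mathbf w=(r_0;s_1,\dots,s_k),\qquad r_0=4j\in S_j,\quad s_t\in S,\quad r_t=\sigma(s_t),\quad s_t\ne r_{t-1}\quad(1\le t\le k).$$
Each $s_t$ ranges over $S$ without one element, so $|\mathcal W_{j,k}|=(3N-1)^k$. The $s_t$ run over all of $S$, because $b_j$ must answer the errors made by every $a_i$.

**Step 2: the telescoping identity.** This step works in any group. Let $y_s\in\Gamma$ $(s\in S)$ and $a_i=\sum_{s\in S_i}y_s$. To $\mathbf w\in\mathcal W_{j,k}$ assign
$$y(\mathbf w)=y_{r_k}^{-1}y_{s_k}\cdots y_{r_1}^{-1}y_{s_1}y_{r_0}^{-1},\qquad y'(\mathbf w)=y_{r_k}\,y(\mathbf w).$$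
Different $\mathbf w$ may give the same group element; we sum with multiplicity. Put $B_{j,k}=\sum_{\mathbf w\in\mathcal W_{j,k}}y(\mathbf w)$. Put $E^{(i)}_{j,0}=\delta_{ij}1$, and for $k\ge1$ let $E^{(i)}_{j,k}$ be the sum of $y'(\mathbf w)$ over those $\mathbf w\in\mathcal W_{j,k}$ with $s_k\in S_i$. We claim
$$a_iB_{j,k}=E^{(i)}_{j,k}+E^{(i)}_{j,k+1}. \tag{5}$$
Take $\mathbf w\in\mathcal W_{j,k}$ and the terms $y_sy(\mathbf w)$ with $s\in S_i$.

- The term $s=r_k$ is present if and only if $r_k\in S_i$, and it equals $y'(\mathbf w)$. For $k\ge1$, since $r_k=\sigma(s_k)$ and $\sigma(S_i)=S_i$, the condition says $s_k\in S_i$. For $k=0$ it says $i=j$, and then $y'(\mathbf w)=1$. Summed over $\mathbf w$, these terms give $E^{(i)}_{j,k}$.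
- For $s\ne r_k$, let $\mathbf w'$ be the extension of $\mathbf w$ by $s_{k+1}=s$. Then $y(\mathbf w')=y_{\sigma(s)}^{-1}y_sy(\mathbf w)$, so $y'(\mathbf w')=y_sy(\mathbf w)$. Every element of $\mathcal W_{j,k+1}$ with last entry in $S_i$ arises exactly once in this way. Summed over $\mathbf w$, these terms give $E^{(i)}_{j,k+1}$.

**Step 3: what the weight has to satisfy.** This step reduces the relations to one convergence condition. Suppose $\omega$ is a weight on $\Gamma$ with
$$\sum_k\ \sum_{\mathbf w\in\mathcal W_{j,k}}\omega(y(\mathbf w))<\infty\qquad\text{for all }j. \tag{6}$$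
Then $b_j=\sum_k(-1)^kB_{j,k}$ converges absolutely in $\ell^1(\Gamma,\omega)$. By (5),
$$a_i\sum_{k=0}^K(-1)^kB_{j,k}=\delta_{ij}1+(-1)^KE^{(i)}_{j,K+1}.$$
By the second item of Step 2, $E^{(i)}_{j,K+1}$ is a sum of elements $y_sy(\mathbf w)$ with $\mathbf w\in\mathcal W_{j,K}$ and at most three $s$ for each $\mathbf w$, so
$$\|E^{(i)}_{j,K+1}\|\le3\max_s\omega(y_s)\sum_{\mathbf w\in\mathcal W_{j,K}}\omega(y(\mathbf w))\longrightarrow0 .$$
Hence $a_ib_j=\delta_{ij}1$.

**Step 4: consequences of the relations.** This step proves the last two sentences of the theorem. For $N\ge2$ the algebra is properly infinite by definition. If $b_1a_1=1$, then $b_2=b_1(a_1b_2)=0$, contradicting $a_2b_2=1$; so the algebra is not directly finite. The element $p=\sum_ib_ia_i$ satisfies $p^2=\sum_{i,j}b_i(a_ib_j)a_j=p$, so $q=1-p$ is an idempotent. The functional $\tau$ is continuous, because $|f(e)|\le|f(e)|\omega(e)\le\|f\|$. It is a trace: $\tau(fg)=\sum_yf(y)g(y^{-1})$ converges absolutely, because $\omega(y)\omega(y^{-1})\ge1$ bounds the sum of the moduli by $\|f\|\|g\|$, and substituting $y^{-1}$ for $y$ gives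 $\tau(gf)$. So $\tau(q)=1-\sum_i\tau(b_ia_i)=1-\sum_i\tau(a_ib_i)=1-N$.

It remains to find, in each case, distinct elements $y_s$ and a weight with (6).

**Step 5: case (i), $\Gamma=F_2=\langle u,v\rangle$.** With only two generators, the index $s$ has to be stored in exponents. A subword means a string of consecutive letters. For a reduced word $g$ let $\rho(g)$ be the number of subwords $v^{-1}u^dv$ with $d\in\Delta$, minus the number of subwords $v^{-1}u^{-d}v$ with $d\in\Delta$. By (4) no subword is counted with both signs. For example, $\rho(v^{-1}u^2v)=1$ and $\rho(v^{-1}u^3v)=-1$.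

We check the hypotheses of Lemma 4. The inverse of $v^{-1}u^ev$ is $v^{-1}u^{-e}v$, so passing from $g$ to $g^{-1}$ interchanges the two kinds of subwords, and $\rho(g^{-1})=-\rho(g)$. Next, two distinct occurrences of words of the form $v^{-1}u^ev$ $(e\ne0)$ share no letter. Indeed, an occurrence that starts at a given $v^{-1}$ must end at the first $v$ after it, so distinct occurrences have distinct starting points. If they overlapped, the later one would start, with a letter $v^{-1}$, inside the earlier one and after its first letter; but all those letters are powers of $u$ or the final $v$. So at most one occurrence straddles the junction of a product without cancellation, and $|\rho(g_1g_2)-\rho(g_1)-\rho(g_2)|\le1$. By Lemma 4, $\rho$ has defect $3$.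

Put $y_s=u^svu^s$; these are distinct. Since $y_r^{-1}y_s=u^{-r}v^{-1}u^{s-r}vu^s$, for $\mathbf w\in\mathcal W_{j,k}$ we get
$$y(\mathbf w)=u^{-r_k}\,v^{-1}u^{s_k-r_k}v\;u^{s_k-r_{k-1}}\;v^{-1}u^{s_{k-1}-r_{k-1}}v\,\cdots\,v^{-1}u^{s_1-r_1}v\;u^{s_1-r_0}\;v^{-1}u^{-r_0}.$$
The exponents $s_t-r_t\in\Delta$ and $s_t-r_{t-1}$ are non-zero, and so are $r_k$ and $r_0$, since every element of $S$ is at least $4$. So the word is reduced. Its subwords of the form $v^{-1}u^ev$ are exactly the $k$ displayed ones: the powers $u^{s_t-r_{t-1}}$ stand between $v$ and $v^{-1}$, and the last $v^{-1}$ is followed by no $v$. They have $e=s_t-r_t\in\Delta$, so $\rho(y(\mathbf w))=k$.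

Take $c>\log(3N-1)$ and $\omega=e^{c(3-\rho)}$, a weight by Lemma 3. The inner sum in (6) is $(3N-1)^ke^{3c-ck}$, the term of a convergent geometric series. So (6) holds.

**Step 6: case (ii), groups with a non-abelian free quotient.** This step lifts Step 5 through a quotient map. A non-abelian free group maps onto $F_2$: send two basis elements to $u,v$ and the others to $e$. So there is a surjection $\theta:\Gamma\to F_2$. Choose $\tilde u,\tilde v\in\Gamma$ with $\theta(\tilde u)=u$ and $\theta(\tilde v)=v$. Put $y_s=\tilde u^s\tilde v\tilde u^s$, which are distinct because their images are. Let $\omega$ be the weight of Step 5. Then $\omega\circ\theta$ is a weight on $\Gamma$, and $\theta$ sends $y(\mathbf w)$ to the element of $F_2$ with the same name in Step 5. So (6) is the same series.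

**Step 7: case (iii), acylindrically hyperbolic groups.** Here $F_2$ sits inside $\Gamma$ and need not be a quotient, so the quasimorphism must be extended from a subgroup to $\Gamma$. We use two published theorems, which we quote and do not prove; they meet in one notion.

**Definition (hyperbolically embedded).** A subgroup $H\le\Gamma$ is hyperbolically embedded if there is $X\subset\Gamma$ such that $X\cup H$ generates $\Gamma$, the Cayley graph of $\Gamma$ with respect to $X\sqcup H$ is hyperbolic, and the following metric $\hat d$ on $H$ (with values in $[0,\infty]$) has finite balls of finite radius: $\hat d(h,h')$ is the least length of a path from $h$ to $h'$ in that graph which uses no edge, labeled by $H$, between two elements of $H$.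

For example, $H$ is hyperbolically embedded in the free product $H*\langle t\rangle$ with $t$ of infinite order, with $X=\{t\}$: the Cayley graph is a tree-like arrangement of complete graphs, hence hyperbolic. Removing the edges of the complete graph on $H$ separates its vertices from each other, so $\hat d(h,h')=\infty$ for $h\ne h'$.

- Dahmani–Guirardel–Osin, *Mem. AMS* 245 (2017), no. 1156, Thm 2.24, with Osin, *Trans. AMS* 368 (2016): an acylindrically hyperbolic group $\Gamma$ contains a hyperbolically embedded subgroup $H\cong F_2\times K$ with $K$ finite.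
- Hull–Osin, *Algebr. Geom. Topol.* 13 (2013), Thm 1.4, with trivial module $\mathbb R$: every antisymmetric quasimorphism on a hyperbolically embedded subgroup $H$ agrees, up to a bounded function, with the restriction of a quasimorphism of $\Gamma$.

Let $H\cong F_2\times K$ be as in the first theorem and let $\rho$ be the quasimorphism of Step 5. The composition $H\to F_2\xrightarrow{\ \rho\ }\mathbb R$ of the projection with $\rho$ is an antisymmetric quasimorphism on $H$, and it restricts to $\rho$ on the factor $F_2\le H$. By the second theorem there are a quasimorphism $\tilde\rho:\Gamma\to\mathbb R$, with some defect $D$, and a constant $C$ with $\tilde\rho\ge\rho-C$ on $F_2$. Take $c>\log(3N-1)$, the weight $\omega=e^{c(D-\tilde\rho)}$ of Lemma 3, and $y_s=u^svu^s\in F_2\le\Gamma$. For $\mathbf w\in\mathcal W_{j,k}$ we have $y(\mathbf w)\in F_2$ and $\rho(y(\mathbf w))=k$, so $\omega(y(\mathbf w))\le e^{c(D+C-k)}$. The inner sum in (6) is therefore at most $(3N-1)^ke^{c(D+C)-ck}$, and (6) holds. $\qquad\blacksquare$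

Between Theorem 5 on one side and case (c) with Proposition 2(2) on the other, no complete classification of the groups that admit a weight that is not directly finite is claimed here.
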